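# Freeness of integer-valued polynomials over one-dimensional Noetherian domains

## Quadratic integer-valued polynomials on $\mathbb F_2+T\mathbb F_4[[T]]$

Let $\mathbb F_4=\{0,1,\omega,\omega^2\}$ with $\omega^2=\omega+1$, let $V=\mathbb F_4[[T]]$, and let
$$D=\mathbb F_2+T\mathbb F_4[[T]]$$
be the ring of those series in $V$ whose constant term lies in $\mathbb F_2$. Write $v$ for the $T$-adic valuation and $K=\mathbb F_4((T))$. Since $TV\subseteq D$, the quotient field of $D$ is $K$. The ring $D$ is local with maximal ideal $\mathfrak m=TV$: an element of $D$ outside $TV$ has constant term $1$, and its inverse in $V$ again has constant term $1$. As an ideal of $D$,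
$$\mathfrak m=TD+\omega TD,$$
because $T\mathbb F_2+\omega T\mathbb F_2=T\mathbb F_4$ and $T\cdot TV=T^2V$.

We ask which polynomials $f\in K[X]$ of degree at most $2$ satisfy $f(D)\subseteq D$. Write $f=\alpha+\beta X+\gamma X^2$. From $f(0)\in D$ and $f(1)\in D$ we get $\alpha\in D$ and $\delta:=\beta+\gamma\in D$. In characteristic $2$,
$$f=\alpha+\delta X^2+\beta(X^2+X),$$
so the only remaining condition is $\beta(x^2+x)\in D$ for all $x\in D$. Every $x\in D$ is $m$ or $1+m$ with $m\in TV$, and in both cases $x^2+x=m^2+m\in TV$. So $\beta\in V$ is enough. It is also necessary. Suppose $v(\beta)=-k<0$, with leading coefficient $b\in\mathbb F_4^\times$. For $\eta\in\mathbb F_4^\times$ take $m=\eta T^k$; then $\beta(m^2+m)$ has constant term $b\eta$, and for a suitable $\eta$ this is $\omega\notin\mathbb F_2$. Hence the integer-valued polynomials of degree at most $2$ form the $D$-module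
$$A_2=D\cdot 1\ \oplus\ D\cdot X^2\ \oplus\ V\cdot(X^2+X).\tag{1}$$

The last summand is not free: $V=D+\omega D$ has rank $1$, but $V/\mathfrak mV=\mathbb F_4$ has dimension $2$ over $D/\mathfrak m=\mathbb F_2$. A finitely generated flat module over a Noetherian local ring is free, so $A_2$ is not even flat.

Now let $A$ be the set of *all* integer-valued polynomials on $D$, of any degree. Is $A$ flat over $D$? Recall the equational criterion: a module $M$ is flat if and only if for each relation $\sum_i d_im_i=0$ there are $m'_k\in M$ and $a_{ik}\in D$ with $m_i=\sum_k a_{ik}m_k'$ for all $i$ and $\sum_i d_ia_{ik}=0$ for all $k$. In words, every relation is forced by relations in $D$. Put $g=X^2+X$. The defect of $V$ shows up in the relation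
$$\omega T\cdot g-T\cdot(\omega g)=0 .$$
If $A$ is flat, then $g=\sum a_kp_k$ and $\omega g=\sum b_kp_k$ with $p_k\in A$, $a_k,b_k\in D$ and $\omega Ta_k=Tb_k$. Then $a_k$ and $\omega a_k$ both lie in $D$, which forces the constant term of $a_k$ to be $0$, so $a_k\in\mathfrak m$. Thus flatness of $A$ would require
$$X^2+X=T\,p+\omega T\,q\qquad\text{with } p,q \text{ integer-valued on } D.\tag{2}$$
In degree $2$ this is impossible: by (1), the coefficient of $X$ in an element of $TA_2+\omega TA_2$ lies in $TV$. But $p$ and $q$ may have higher degree. Let $y=(X^2+X)/T$. For $x=x_0+x_1T+\cdots$ in $D$, with $x_0\in\mathbb F_2$, we have $y(x)\in x_1+TV$ with $x_1\in\mathbb F_4$ arbitrary, so $y$ is not integer-valued. However, $x_1^2+x_1\in\mathbb F_2$ for every $x_1\in\mathbb F_4$. More precisely, if $x_1=\alpha+\beta\omega$ with $\alpha,\beta\in\mathbb F_2$, then $x_1^2+x_1=\beta(\omega^2+\omega)=\beta$. So put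
$$q=y^2+y,\qquad p=y+\omega q .$$
Then $q(x)\in\beta+TV$ and $p(x)\in\alpha+\beta\omega+\omega\beta+TV=\alpha+TV$. Both are integer-valued, of degree $4$, and $Tp+\omega Tq=Ty=X^2+X$. The obstruction found in degree $2$ is gone.

We can say more. Let $G=D\cdot1+DX^2+Dp+Dq$. For $\beta\in V$ we have $\beta g=(\beta T)p+(\beta\omega T)q$ with both coefficients in $\mathfrak m\subseteq D$, so $A_2\subseteq G$. Evaluate the four generators at $0,1,T,\omega T$ and reduce modulo $\mathfrak m$:
$$1\mapsto(1,1,1,1),\quad X^2\mapsto(0,1,0,0),\quad p\mapsto(0,0,1,0),\quad q\mapsto(0,0,0,1).$$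
This matrix has determinant $1$ modulo $\mathfrak m$, so the composite $D^4\to A\to D^4$ (take a combination of the generators, then evaluate at the four points) is an isomorphism. Therefore $G$ is free on $1,X^2,p,q$ and is a direct summand of $A$. The bad module $A_2$ sits inside a free direct summand of $A$ that is not cut out by a degree condition.

The same happens for $D=\mathbb F_2[[T^2,T^3]]=\mathbb F_2+T^2V$ with $V=\mathbb F_2[[T]]$ and $\mathfrak m=T^2V=T^2D+T^3D$. As before, $f=\alpha+\delta X^2+\beta(X^2+X)$ with $\alpha,\delta\in D$, and $x^2+x\in T^2V$ shows that $\beta\in V$ suffices. If $v(\beta)=-k<0$, take $m=T^{k+1}\in D$: then $\beta(m^2+m)$ has valuation exactly $1$ and is not in $D$. So (1) holds again, and $V$ is not free since $V/T^2V$ has dimension $2$ over $\mathbb F_2$. Let $x=x_0+x_2T^2+x_3T^3+\cdots$ and $y=(X^2+X)/T^2$. Then $y(x)\in x_2+x_3T+T^2V$ and $y(x)^2+y(x)\in x_3T+T^2V$. Hence $q=\bigl((y^2+y)/T\bigr)^2$ has $q(x)\in x_3+T^2V\subseteq D$ (a square of a series in $V$ has no $T$-term), and $p=y+Tq$ has $p(x)\in x_2+T^2V\subseteq D$. Now $X^2+X=T^2p+T^3q$ with $p,q$ of degree $8$,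 and evaluation at $0,1,T^2,T^3$ shows, with the same matrix, that $D\cdot1+DX^2+Dp+Dq$ is a free direct summand containing $A_2$.

## A conjecture on flatness and three theorems

Let $D$ be an integral domain with quotient field $K$. Put
$$A=\operatorname{Int}(D)=\{f\in K[X]: f(D)\subseteq D\},\qquad A_n=\{f\in A:\deg f\le n\}.$$
This is a $D$-algebra containing $D[X]$, and a polynomial $f\in A$ takes values in an ideal $aD$ if and only if $f\in aA$.

A Noetherian local domain $D$ with maximal ideal $\mathfrak m$ is **analytically irreducible** if its $\mathfrak m$-adic completion $\hat D$ is a domain. The two rings above are analytically irreducible: $\mathfrak m^n$ equals $T^nV$, respectively $T^{2n}V$, so each is already complete for its $\mathfrak m$-adic topology, and $\hat D=D$. (They are Noetherian by the Eakin–Nagata theorem, since $V$ is Noetherian and is the finite $D$-module $D+\omega D$, respectively $D+TD$; they are one-dimensional since $V$ is integral over $D$.) An analytically reducible example is treated later.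

The following conjecture comes from Jesse Elliott, "Birings and plethories of integer-valued polynomials", arXiv:1109.3848 (2011).

**Conjecture.** The domain $\operatorname{Int}(D)$ is not flat over $D$ if $D=\mathbb F_2[[T^2,T^3]]$ or $D=\mathbb F_2+T\mathbb F_4[[T]]$; in particular, there exists a local, Noetherian, one dimensional, analytically irreducible integral domain $D$ such that $\operatorname{Int}(D)$ is not flat over $D$.

Both parts are false. To state why, we use the following hypothesis, with $K=\operatorname{Frac}(D)$.

**(H)** $V$ is a DVR with quotient field $K$, uniformizer $t$, valuation $v$ and finite residue field, and $D$ is a ring with $t^eV\subseteq D\subseteq V$ for some $e\ge1$.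

**Theorem 1.** If $D$ satisfies (H), then $\operatorname{Int}(D)$ is a free $D$-module. In particular it is flat.

The two rings satisfy (H): take $V=\mathbb F_2[[T]]$, $e=2$, respectively $V=\mathbb F_4[[T]]$, $e=1$. In general $\operatorname{Frac}D=\operatorname{Frac}V$ is automatic, since $x=(t^{e+k}x)/t^{e+k}$ with $t^kx\in V$ for large $k$.

**Theorem 2 (local classification).** Let $D$ be a one-dimensional Noetherian local domain. The following are equivalent: (i) $\operatorname{Int}(D)$ is flat over $D$; (ii) $\operatorname{Int}(D)$ is free over $D$; (iii) the residue field of $D$ is infinite or $D$ is analytically irreducible.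

So $\operatorname{Int}(D)$ is free for every one-dimensional Noetherian local analytically irreducible domain, and no example of the kind asked for exists.

**Theorem 3 (global classification).** Let $D$ be a one-dimensional Noetherian domain. The following are equivalent: (i) $\operatorname{Int}(D)$ is flat; (ii) $\operatorname{Int}(D)$ is free; (iii) $D_{\mathfrak p}$ is analytically irreducible for every maximal ideal $\mathfrak p$ with $D/\mathfrak p$ finite.

## Indicator polynomials, and the error they leave

The natural plan for Theorem 1 is to show that each $A_n$ is free and pass to the union. By (1) this stops at $n=2$: $A_2$ is not flat. Thus the degree filtration cannot be used directly. The example suggests looking instead for free direct summands $G\supseteq A_n$ of $A$, recognized by evaluation at finitely many points.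

Here is how one would try to build $G$. Take representatives $u_0,\dots,u_{s-1}$ of $D$ modulo a small neighborhood $t^\lambda V$ of $0$, and polynomials $h_j\in A$ that are close to the indicator functions of the classes $u_j+t^\lambda V$. Modulo $\mathfrak m$ the matrix $(h_i(u_j))$ is the identity, so $\sum Dh_j$ is a free summand of $A$. A given $f\in A_n$ is nearly constant on classes, so $\sum_jf(u_j)h_j$ takes nearly the same values as $f$. But "nearly" is not "equal". The error
$$f-\sum_jf(u_j)h_j$$
has small values but need not be zero, and $f$ need not lie in $\sum Dh_j$. For instance, let $D=V=\mathbb F_2[[T]]$, $u_0=0$, $u_1=1$, $h_0=(X+1)^3$, $h_1=X^3$. Modulo $TV$ these are the indicators of the two classes. For $f=1$ the error is $1-h_0-h_1=X^2+X$. And $1\notin Dh_0+Dh_1$: comparing coefficients of $X^3$ in $d_0h_0+d_1h_1=1$ gives $d_1=d_0$, and then $d_0(X^2+X+1)=1$ is impossible.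

The way past this point is that the error depends linearly on $f$, and $f\in A_n$ is determined by its values at $n+1$ points through Lagrange interpolation. So the errors of all $f\in A_n$ are $D$-combinations of the errors of the $n+1$ Lagrange polynomials $L_i$. The $L_i$ are usually not integer-valued. But if the approximation is fine enough to beat their denominators, the *errors* of the $L_i$ are integer-valued with values in $\mathfrak m$. Adding them to the $h_i$ then makes the expansion exact without changing the evaluation matrix modulo $\mathfrak m$. In the toy case ($n=0$, $L_0=1$) we replace $h_0$ by $h_0+X^2+X=X^3+1$, and indeed $1=(X^3+1)+X^3$.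

## Free summands containing $A_n$, and the proof of Theorem 1

We first construct the approximate indicators. Recall that $V/t^\lambda V$ is finite, being filtered by $\lambda$ copies of the residue field, and that $v(x+y)=\min(v(x),v(y))$ if $v(x)\ne v(y)$.

**Lemma 1.** Let $V$ be as in (H), $a\in V$, $\lambda,N\ge1$. There is $g\in K[X]$ with $g(x)\in1+t^NV$ for $x\in a+t^\lambda V$ and $g(x)\in t^NV$ for $x\in V\setminus(a+t^\lambda V)$.

*Proof.* Replacing $g(X)$ by $g(X-a)$, we may take $a=0$. Let $r_1,\dots,r_m$ represent the nonzero classes of $V/t^\lambda V$, and put $F=\prod_i(X-r_i)$ and $w=\sum_iv(r_i)$. On a nonzero class the valuation is constant, with value at most $\lambda-1$.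

If $x\in t^\lambda V$, then $v(x)\ge\lambda>v(r_i)$, so $v(x-r_i)=v(r_i)$ for all $i$, and $v(F(x))=w$.

If $x\notin t^\lambda V$, let $r_l$ represent the class of $x$. As $r$ runs over $\{0,r_1,\dots,r_m\}$ without $r_l$, the class of $x-r$ runs over all nonzero classes once, so the values $v(x-r)$ sum to $w$. The term $r=0$ contributes $v(x)\le\lambda-1$. Hence $\sum_{i\ne l}v(x-r_i)=w-v(x)$ and
$$v(F(x))=w-v(x)+v(x-r_l)\ge w-(\lambda-1)+\lambda>w .$$

So $g_1=F/t^w$ maps $V$ to $V$, with unit values on $t^\lambda V$ and non-unit values elsewhere. Let $\omega\ge N$ be a multiple of the order of the finite group $(V/t^NV)^\times$, and put $g=g_1^\omega$. A unit raised to the power $\omega$ lies in $1+t^NV$, and a non-unit raised to the power $\omega$ lies in $t^\omega V\subseteq t^NV$. $\square$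

Next we need to know that $D$ is local, so that matrices can be inverted modulo the maximal ideal.

**Lemma 2.** Let $D$ satisfy (H). Then $V$ is integral over $D$, and $D$ is local with maximal ideal $\mathfrak m=D\cap tV\supseteq t^eV$.

*Proof.* Let $y\in V$. As $V/t^eV$ is finite, there are $0\le i<j$ with $y^j-y^i\in t^eV\subseteq D$, so $y$ is integral over $D$. If $x\in D\setminus tV$, then $x^{-1}\in V$ is integral over $D$, say $x^{-k}=d_1x^{-(k-1)}+\cdots+d_k$ with $d_i\in D$. Multiplying by $x^{k-1}$ gives $x^{-1}\in D$. So every element of $D$ outside the proper ideal $D\cap tV$ is a unit. Finally $t^eV\subseteq D\cap tV$ because $e\ge1$. $\square$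

**Proposition 1.** Let $D$ satisfy (H). For every $n$ there is a finitely generated free $D$-submodule $G\subseteq A$ with $A_n\subseteq G$ that is a direct summand of $A$.

*Proof.* **Step 1: choosing the constants.** We fix interpolation points and a precision that beats their denominators. The ring $D$ is infinite, since it contains $t^eV$. Choose distinct $x_0,\dots,x_n\in D$ and put $c=\prod_{i<j}(x_i-x_j)\ne0$. Let
$$L_i=\prod_{j\ne i}\frac{X-x_j}{x_i-x_j}\qquad(0\le i\le n),$$
so $L_i(x_j)=\delta_{ij}$. The denominator of $L_i$ divides $c$ in $D$, so $cL_i\in D[X]$ and $cL_i\in A_n$. Every $f\in A_n$ equals $\sum_if(x_i)L_i$, so $cf\in D[X]$. Put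
$$N=v(c)+e,\qquad \lambda=N+v(c).$$
These choices give two facts.

(a) If $f\in A_n$ and $x,y\in D$ with $x-y\in t^\lambda V$, then $f(x)-f(y)\in t^NV$. Indeed $cf\in D[X]$, so $cf(x)-cf(y)\in(x-y)D\subseteq t^\lambda V$; now divide by $c$.

(b) For $i\ne j$ we have $v(x_i-x_j)\le v(c)<\lambda$. So the $x_i$ lie in distinct classes of the finite group $D/(D\cap t^\lambda V)$.

**Step 2: the approximate indicators.** By (b) we can choose representatives $u_0,\dots,u_{s-1}\in D$ of all classes of $D/(D\cap t^\lambda V)$ with $u_i=x_i$ for $i\le n$. Lemma 1 with $a=u_j$ gives $h_j\in K[X]$ such that, for $x\in D$, $h_j(x)\in1+t^NV$ if $x-u_j\in t^\lambda V$ and $h_j(x)\in t^NV$ otherwise. As $t^NV\subseteq t^eV\subseteq D$, we have $h_j\in A$.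

**Step 3: the error operator.** We measure how far the indicators are from reproducing $f$. For $f\in K[X]$ put
$$\varepsilon(f)=f-\sum_{j=0}^{s-1}f(u_j)h_j ,$$
which is $K$-linear in $f$. Let $f\in A_n$ and $x\in D$ with $x\equiv u_l$ modulo $t^\lambda V$. Since all $f(u_j)\in V$, and by (a),
$$\sum_jf(u_j)h_j(x)\equiv f(u_l)\equiv f(x)\pmod{t^NV}.$$
So $\varepsilon(f)(D)\subseteq t^NV$ for $f\in A_n$. Apply this to $f=cL_i\in A_n$ and divide by $c$:
$$\varepsilon(L_i)(D)\subseteq c^{-1}t^NV=t^eV\subseteq\mathfrak m.\tag{3}$$
So $\varepsilon(L_i)\in A$, although $L_i$ itself need not be in $A$.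

**Step 4: absorbing the error.** We modify the $h_j$ so that the expansion of every $f\in A_n$ becomes exact. Put $h_i'=h_i+\varepsilon(L_i)$ for $i\le n$ and $h_i'=h_i$ for $n<i<s$. By (3), $h_i'\in A$. Let $f\in A_n$. From $f=\sum_{i\le n}f(u_i)L_i$ and linearity, $\varepsilon(f)=\sum_{i\le n}f(u_i)\varepsilon(L_i)$. Hence
$$f=\sum_jf(u_j)h_j+\varepsilon(f)=\sum_jf(u_j)h_j' ,$$
and the coefficients $f(u_j)$ lie in $D$. So $A_n\subseteq G:=\sum_jDh_j'$.

**Step 5: $G$ is free and a summand.** By the choice of $h_i$ and by (3), $h_i'(u_j)\equiv\delta_{ij}\pmod{\mathfrak m}$. Consider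
$$D^s\to A\to D^s,\qquad (d_j)\mapsto\sum_jd_jh_j',\qquad f\mapsto(f(u_j))_j .$$
The composite has a matrix congruent to the identity modulo $\mathfrak m$. Its determinant is a unit because $D$ is local, so the composite is an isomorphism. Therefore the first map is injective, the $h'_j$ form a basis of $G$, and $A=G\oplus\ker(f\mapsto(f(u_j))_j)$. $\square$

*Proof of Theorem 1.* We pass from the summands to the union. First note: if $G\subseteq G'\subseteq A$ and $A=G\oplus B$, then $G'=G\oplus(B\cap G')$.

By Proposition 1, choose $G_1\subseteq G_2\subseteq\cdots$, finitely generated free summands of $A$ with $A_k\subseteq G_k$: given $G_k$, take $n\ge k+1$ at least the degrees of a basis of $G_k$ and let $G_{k+1}$ be a summand containing $A_n$. By the note, $G_{k+1}=G_k\oplus C_{k+1}$. Here $C_{k+1}$ is a summand of a finitely generated free module over the local ring $D$, so it is finitely generated projective, hence free. With $C_1=G_1$ and $A=\bigcup_kG_k$ we get $A=\bigoplus_kC_k$, which is free. $\blacksquare$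

## From analytic irreducibility to hypothesis (H)

We now prove (iii)⇒(ii) of Theorem 2, together with a statement needed later for Theorem 3.

**(P)** *If $D$ is a one-dimensional Noetherian local domain satisfying (iii) of Theorem 2, then every $A_n$ is contained in a finitely generated free direct summand of $A$.*

**Case 1: infinite residue field.** Let $f\in A_n$ and choose $x_0,\dots,x_n\in D$ distinct modulo $\mathfrak m$. The coefficients of $f$ solve the linear system with right-hand sides $f(x_i)\in D$ and Vandermonde matrix $(x_i^j)$. Its determinant $\prod_{i<j}(x_j-x_i)$ is a unit, so $f\in D[X]$. Hence $A=D[X]$ is free. And $A_n$ consists of the elements of $D[X]$ of degree at most $n$, so it is itself a finitely generated free summand. This gives (P) in this case.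

**Case 2: finite residue field, $D$ analytically irreducible.** We check (H); then Theorem 1 gives freeness and Proposition 1 gives (P). Let $\bar D$ be the integral closure of $D$ in $K$.

*$\bar D$ is a finite $D$-module.* The ring $\hat D$ is a complete Noetherian local domain, so its integral closure in $\operatorname{Frac}(\hat D)$ is a finite $\hat D$-module (a theorem of Nagata). Since $\hat D$ is flat over $D$,
$$\bar D\otimes_D\hat D\subseteq K\otimes_D\hat D\subseteq\operatorname{Frac}(\hat D),$$
the second inclusion because $K\otimes_D\hat D$ is the localization of the domain $\hat D$ at the nonzero elements of $D\subseteq\hat D$. The ring $\bar D\otimes_D\hat D$ is integral over $\hat D$, so it lies in a finite module over the Noetherian ring $\hat D$ and is itself finite. Finitely many elements of $\bar D$ suffice to write down generators; let $M\subseteq\bar D$ be the $D$-module they span. Then $(\bar D/M)\otimes_D\hat D=0$, and faithful flatness gives $\bar D=M$.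

*$\bar D$ is a DVR.* Since $\bar D$ is finite over $D$, the ring $\bar D\otimes_D\hat D$ is the product of the completions of $\bar D$ at its maximal ideals. It is a domain, by the inclusions above, so there is only one maximal ideal. Thus $V:=\bar D$ is a normal Noetherian local domain of dimension one, that is, a DVR with quotient field $K$.

*The remaining conditions.* The residue field of $V$ is a quotient of $V/\mathfrak mV$, which is finite-dimensional over the finite field $D/\mathfrak m$; so it is finite. The conductor $(D:V)=\{x\in K:xV\subseteq D\}$ is an ideal of $V$ contained in $D$. It is nonzero, since a common denominator of finitely many module generators of $V$ lies in it. So it contains $t^eV$ for some $e\ge1$, and (H) holds.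

This proves (P) and (iii)⇒(ii) of Theorem 2; (ii)⇒(i) is trivial.

## A node over $\mathbb F_2$ where flatness fails

Before proving (i)⇒(iii), we look at one ring. Let $B$ be the localization of $\mathbb F_2[z]$ at the complement of $(z)\cup(z+1)$. It is a principal ideal domain with two maximal ideals $\mathfrak n_1=(z+1)B$ and $\mathfrak n_2=zB$, both with residue field $\mathbb F_2$; let $v_1,v_2$ be the valuations. Put $\pi=z(z+1)$ and
$$D=\mathbb F_2+\pi B=\{f\in B:f(0)=f(1)\}.$$
An element of $D$ outside $\pi B$ is a unit of $B$ with value $1$ at both points, so its inverse is in $D$. Thus $D$ is local with $\mathfrak m=\pi B$. As $B/\pi B\cong\mathbb F_2\times\mathbb F_2$ is spanned by $1$ and $z$, we have $B=D+zD$. So $D$ is Noetherian by Eakin–Nagata, and one-dimensional, with $\operatorname{Frac}(D)=\mathbb F_2(z)$. Since $\mathfrak m^n=\pi^nB$, the completion $\hat D$ contains $\pi\hat B$ with $\hat B=\mathbb F_2[[z]]\times\mathbb F_2[[z+1]]$, and in it $(\pi,0)(0,\pi)=0$. So $D$ is not analytically irreducible.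

Suppose $A=\operatorname{Int}(D)$ is flat. Consider $h=z(X^2+X)$. For $x\in D$, one of $x,x+1$ is in $\pi B$, so $h(D)\subseteq\pi B=\mathfrak m$. Hence $h\in A$, and since $\mathfrak m\cdot\mathfrak m=\pi^2B\subseteq\pi D$, we have $uh\in\pi A$ for all $u\in\mathfrak m$. Also $(\pi D:_D\mathfrak m)=\mathfrak m$: it contains $\mathfrak m$, and it is proper because $\pi B\not\subseteq\pi D$. Flatness (through the colon formula (4), proved in the next section) gives $h=\sum c_jh_j$ with $c_j\in\mathfrak m$ and $h_j\in A$. Evaluate at the points $\pi z^i\in D$. As $i\to\infty$, $v_2(\pi z^i)\to\infty$, so $h_j(\pi z^i)-h_j(0)$ is eventually in $D\cap\mathfrak n_2=\mathfrak m$, and therefore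
$$h(\pi z^i)-h(0)\in\mathfrak m^2\subseteq\pi D\quad\text{for large } i.$$
But $h(0)=0$ and $h(\pi z^i)/\pi=z(\pi z^{2i}+z^i)$, for $i\ge1$, has value $1$ at $z=1$ and value $0$ at $z=0$, so it is not in $D$. This contradiction shows that $\operatorname{Int}(D)$ is not flat.

Flatness makes $h$ continuous for $v_2$ modulo $\pi D$, whereas $h$ also reacts to the behavior of $x$ at $v_1$, and points can approach $0$ for $v_2$ while staying at fixed distance for $v_1$. In general, one lemma extracts the continuity from flatness and another builds polynomials that break it.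

## Flatness forces analytic irreducibility

We prove (i)⇒(iii) of Theorem 2. If the residue field of $D$ is infinite there is nothing to show. So let $D$ be a one-dimensional Noetherian local domain with finite residue field $D/\mathfrak m$, and assume $A$ is flat. By Krull–Akizuki, $\bar D$ is a Dedekind domain and $\bar D/b\bar D$ has finite length over $D$, hence is finite, for $0\ne b\in D$. All maximal ideals of $\bar D$ lie over $\mathfrak m$, by integrality. So they contain a fixed $0\neq b\in\mathfrak m$, and there are only finitely many, $\mathfrak n_1,\dots,\mathfrak n_r$, with finite residue fields. Let $V_i,v_i$ be the corresponding DVRs and valuations. Then $\bar D=\bigcap V_i$ and $\mathfrak n_i\cap D=\mathfrak m$.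

The first lemma turns flatness into continuity. Write $(aD:_D\mathfrak m)=\{x\in D:x\mathfrak m\subseteq aD\}$.

**Lemma 3.** Let $0\ne a\in\mathfrak m$ and $h\in A$ with $h(D)\subseteq(aD:_D\mathfrak m)$. For each $i$ there is $L$ such that $h(x)-h(y)\in aD$ whenever $x,y\in D$ and $v_i(x-y)\ge L$.

*Proof.* We use that, for the flat $D$-algebra $A$,
$$(aA:_A\mathfrak mA)=(aD:_D\mathfrak m)A\tag{4}$$
(Matsumura, *Commutative Ring Theory*, Thm 7.4(iii)). To see this, write $\mathfrak m=(u_1,\dots,u_k)$. The kernel of $D/aD\to(D/aD)^k$, $x\mapsto(u_1x,\dots,u_kx)$, is $(aD:_D\mathfrak m)/aD$. Tensoring with $A$ preserves kernels, so the kernel of the corresponding map $A/aA\to(A/aA)^k$, which is $(aA:_A\mathfrak mA)/aA$, is the image of $(aD:_D\mathfrak m)\otimes_D A$.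

For $u\in\mathfrak m$ we have $uh(D)\subseteq aD$, so $uh\in aA$. By (4), $h=\sum_jc_jh_j$, a finite sum with $c_j\in(aD:_D\mathfrak m)$ and $h_j\in A$. Write $h_j(X)-h_j(Y)=(X-Y)k_j(X,Y)$ with $k_j\in K[X,Y]$. As $D\subseteq V_i$, the values $v_i(k_j(x,y))$, $x,y\in D$, are bounded below by the minimum of $v_i$ on the coefficients of $k_j$. So if $v_i(x-y)$ is large enough, every $h_j(x)-h_j(y)$ is an element of $D$ with $v_i\ge1$, that is, an element of $D\cap\mathfrak n_i=\mathfrak m$. Then $h(x)-h(y)\in(aD:_D\mathfrak m)\mathfrak m\subseteq aD$. $\square$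

The second lemma builds approximate indicators of $v_1$-neighborhoods of $0$. Their values lie in a finite extension of $D$ that does not depend on the required precision $b$; this independence will be used twice.

**Lemma 4.** Let $N\ge1$ and $U=\{x\in D:v_1(x)\ge N\}$. There are $g_1\in K[X]$ and a ring $D\subseteq D_2\subseteq\bar D$, finite over $D$, with $g_1(D)\subseteq D_2$, such that the following holds. Put $\mathfrak q_1=\mathfrak n_1\cap D_2$. For each $0\ne b\in\mathfrak m$ there are $\omega\ge1$ and $\eta\in D_2\setminus\mathfrak q_1$ such that $g=g_1^\omega$ satisfies $g(x)\in\eta+bD_2$ for $x\in U$ and $g(x)\in bD_2$ for $x\in D\setminus U$. If $r=1$ one may take $\eta=1$.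

*Proof.* **Step 1: separating $U$ from its complement at $v_1$.** The group $D/U$ embeds in $V_1/\{v_1\ge N\}\cong\bar D/\mathfrak n_1^N$, which is finite. Let $r_1,\dots,r_m\in D$ represent its nonzero classes (there is at least one, the class of $1$), and put $F=\prod(X-r_i)$, $d=\prod r_i\ne0$, $w=v_1(d)=\sum v_1(r_i)$. As in Lemma 1: if $x\in U$, then $v_1(x-r_i)=v_1(r_i)$ for all $i$ and $v_1(F(x))=w$. If $x\in D\setminus U$ lies in the class of $r_l$, then as $r$ runs over $\{0,r_1,\dots,r_m\}$ without $r_l$ the differences $x-r$ run over all nonzero classes of $D/U$, on each of which $v_1$ is constant. So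
$$v_1(F(x))=w-v_1(x)+v_1(x-r_l)\ge w-(N-1)+N>w.$$
Hence $v_1(F(x)/d)=0$ for $x\in U$ and $v_1(F(x)/d)>0$ for $x\in D\setminus U$.

**Step 2: making the values small at the other places.** By weak approximation, applied to each coefficient separately, there is $g_1\in K[X]$ such that the coefficients of $g_1-F/d$ have $v_1\ge1$ and the coefficients of $g_1$ have $v_i\ge1$ for all $i\ge2$. Since $D\subseteq V_i$ for all $i$, we get for $x\in D$:
$$v_1(g_1(x))=0\ (x\in U),\qquad v_1(g_1(x))>0\ (x\notin U),\qquad v_i(g_1(x))>0\ (i\ge2).\tag{5}$$
In particular $g_1(D)\subseteq\bigcap V_i=\bar D$.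

**Step 3: the ring $D_2$.** Let $W$ be the $D$-module spanned by $g_1(D)$. It lies in the $D$-module spanned by the coefficients of $g_1$, so it is finitely generated. Hence $D_2=D[W]$ is generated over $D$ by finitely many integral elements and is finite over $D$. As $\bar D$ is integral over $D_2$, the maximal ideals of $D_2$ are the $\mathfrak n_i\cap D_2$, possibly with repetitions. They all contain $\mathfrak m$. By (5) with $x=0\in U$, we have $g_1(0)\notin\mathfrak n_1$ and $g_1(0)\in\mathfrak n_i$ for $i\ge2$. So $\mathfrak q_1\ne\mathfrak n_i\cap D_2$ for $i\ge2$.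

**Step 4: raising to a power.** Let $0\ne b\in\mathfrak m$. The ring $D/bD$ is Artinian local with finite residue field, hence finite, so $D_2/bD_2$ is a finite ring. It is a product of finite local rings, one for each maximal ideal of $D_2$. In each factor the units form a finite group and the non-units are nilpotent. So there is $\omega\ge1$ such that in every factor the $\omega$-th power of a unit is $1$ and that of a non-unit is $0$. Let $\eta\in D_2$ lift the element that is $1$ in the factor at $\mathfrak q_1$ and $0$ in the others. By (5), for $x\in U$ the element $g_1(x)$ is a unit in the factor at $\mathfrak q_1$ and a non-unit in all others, so $g_1(x)^\omega\equiv\eta$ modulo $bD_2$. For $x\in D\setminus U$ it is a non-unit in all factors, so $g_1(x)^\omega\equiv0$. Moreover $\eta\equiv1$ modulo $\mathfrak q_1$, since $b\in\mathfrak q_1$; thus $\eta\notin\mathfrak q_1$. If $r=1$, then $D_2$ is local and we may take $\eta=1$. $\square$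

*Proof of (i)⇒(iii) of Theorem 2.*

**Step 1: $\bar D$ has only one maximal ideal.** Suppose $r\ge2$. We build points of $D$ converging to $0$ at $v_2$ but not at $v_1$, and a polynomial that separates them from $0$. Choose $z\in\bar D$ with $v_1(z)=0$ and $v_2(z)\ge1$; it exists since $\mathfrak n_2\not\subseteq\mathfrak n_1$. The ring $D[z]\subseteq K$ is finite over $D$, so there is $0\ne c_1\in D$ with $c_1D[z]\subseteq D$. Take $N\ge1$ with $N>v_1(c_1)$, and let $U,g_1,D_2$ be as in Lemma 4. Now choose $0\ne c\in D$ with $cD_2\subseteq D$, choose $0\ne y\in\mathfrak m$, and put $a=cy\in\mathfrak m$. Apply Lemma 4 with $b=a$. Since $caD_2\subseteq aD$,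
$$cg(x)\in c\eta+aD\ (x\in U),\qquad cg(x)\in aD\ (x\in D\setminus U),$$
and $c\eta\in D$. So $cg\in A$.

Here $c\eta\notin aD$: otherwise $\eta\in yD\subseteq\mathfrak m\subseteq\mathfrak q_1$, a contradiction. The ring $D/aD$ is Artinian local, so the nonzero cyclic module generated by the class of $c\eta$ contains a nonzero element killed by $\mathfrak m$. That is, there is $s\in D$ with $sc\eta\notin aD$ and $\mathfrak m\,sc\eta\subseteq aD$. Then $h=scg\in A$ has all its values in $(aD:_D\mathfrak m)$.

By Lemma 3 for $v_2$, $h(c_1z^i)-h(0)\in aD$ for large $i$, because $c_1z^i\in D$ and $v_2(c_1z^i)\to\infty$. But $v_1(c_1z^i)=v_1(c_1)<N$, so $c_1z^i\in D\setminus U$ and $h(c_1z^i)\in aD$, whereas $h(0)\in sc\eta+aD$ is not in $aD$. This is a contradiction, so $r=1$.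

**Step 2: the topologies on $D$ agree.** Now $\bar D=V$ is a DVR with uniformizer $t$ and valuation $v$. Put $U_N=D\cap t^NV$. We claim that for each $0\ne a\in\mathfrak m$ there is $N$ with $U_N\subseteq aD$. Suppose this fails for some $a$. The ring $R=D/aD$ is finite, and the images of the $U_N$ in $R$ form a decreasing sequence of nonzero ideals. So for all $N\ge N_0$, with some $N_0\ge1$, the image is a fixed ideal $I\ne0$. The ideal $\mathfrak mR$ is nilpotent; let $j\ge0$ be maximal with $\mathfrak m^jI\ne0$, and choose $s\in\mathfrak m^j$ with $sI\ne0$. Then $\mathfrak m sI=0$ in $R$.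

Apply Lemma 4 with $N=N_0$, so $U=U_{N_0}$. Choose $0\ne c\in D$ with $cD_2\subseteq D$, and take $b=ac$ and $\eta=1$. As $acD_2\subseteq aD$, we get $g(x)\in1+aD$ on $U$ and $g(x)\in aD$ on $D\setminus U$, so $g\in A$. Put $h=sXg\in A$. Modulo $aD$,
$$h(x)\equiv sx\ (x\in U),\qquad h(x)\equiv0\ (x\in D\setminus U).$$
For $x\in U$ the image of $sx$ in $R$ lies in $sI$, which is killed by $\mathfrak m$. So $h(D)\subseteq(aD:_D\mathfrak m)$. By Lemma 3 there is $L$ such that $h(x)=h(x)-h(0)\in aD$ for all $x\in U_L$. Let $N=\max(L,N_0)$. The image of $U_N$ in $R$ is $I$, and $sI\ne0$, so some $x\in U_N\subseteq U$ has $h(x)\equiv sx\notin aD$. Since $x\in U_L$, this is a contradiction.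

**Step 3: the completion is a domain.** Let $l\ge1$ and choose $0\ne a\in\mathfrak m^l$. By Step 2 there is $N$ with $U_N\subseteq aD\subseteq\mathfrak m^l$. Conversely $\mathfrak m\subseteq tV$ gives $\mathfrak m^N\subseteq U_N$. So the $\mathfrak m$-adic topology of $D$ is its $v$-adic topology, and
$$\hat D=\varprojlim_N D/U_N\ \hookrightarrow\ \varprojlim_N V/t^NV=\hat V ,$$
since each $D/U_N\to V/t^NV$ is injective. The ring $\hat V$ is a domain, hence so is $\hat D$: the ring $D$ is analytically irreducible. $\blacksquare$

## Gluing over the maximal ideals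

For Theorem 3, the flat part follows from the local theorem once localization is understood. Freeness needs more: a countably generated module that is locally free need not be projective. For example, the subgroup $M\subseteq\mathbb Q$ generated by all $1/p$, $p$ prime, has $M_{(p)}=p^{-1}\mathbb Z_{(p)}$, free of rank $1$. But $M$ is not finitely generated, while a projective $\mathbb Z$-module is free and one of rank $1$ would be cyclic. What rescues $\operatorname{Int}(D)$ is a finiteness property that is uniform in $\mathfrak p$; it comes from (P) at the finitely many primes containing an interpolation denominator $c$.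

**Lemma 5.** Let $D$ be a Noetherian domain and $\mathfrak p$ a prime ideal. Then $\operatorname{Int}(D)_{\mathfrak p}=\operatorname{Int}(D_{\mathfrak p})$, compatibly with degree bounds.

*Proof.* Let $f\in\operatorname{Int}(D_{\mathfrak p})$. The $D$-module spanned by $f(D)$ lies in the one spanned by the coefficients of $f$, so it is finitely generated, and it is contained in $D_{\mathfrak p}$. So there is $s\in D\setminus\mathfrak p$ with $sf(D)\subseteq D$, that is, $sf\in\operatorname{Int}(D)$.

Conversely we show that $f\in\operatorname{Int}(D)$ maps $D_{\mathfrak p}$ to $D_{\mathfrak p}$, by induction on $n=\deg f$; constants are clear. Let $x\in D$ and $s\in D\setminus\mathfrak p$. The polynomial $k=s^nf(X)-f(sX)$ is in $\operatorname{Int}(D)$ and is $0$ or of degree less than $n$, since the leading terms cancel. So $k(x/s)\in D_{\mathfrak p}$ by induction, and $s^nf(x/s)=f(x)+k(x/s)$ gives $f(x/s)\in D_{\mathfrak p}$. $\square$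

*Proof of Theorem 3.* The ring $D_{\mathfrak p}$ is one-dimensional Noetherian local for every maximal $\mathfrak p$, with residue field $D/\mathfrak p$.

**(i)⇒(iii).** If $A$ is flat, then $\operatorname{Int}(D_{\mathfrak p})=A_{\mathfrak p}$ is flat over $D_{\mathfrak p}$. If $D/\mathfrak p$ is finite, Theorem 2 shows that $D_{\mathfrak p}$ is analytically irreducible. **(ii)⇒(i)** is trivial.

**(iii)⇒(ii).** By (iii), every $D_{\mathfrak p}$ satisfies (iii) of Theorem 2. So all $A_{\mathfrak p}=\operatorname{Int}(D_{\mathfrak p})$ are free, and $A$ is flat. For each fixed $n$, choose distinct $x_0,\dots,x_n\in D$ ($D$ is infinite, since a finite domain is a field), and define $c=\prod_{i<j}(x_i-x_j)$ and $L_i$ as in the proof of Proposition 1. As there, $cL_i\in D[X]$ and $cA_n\subseteq D[X]$. So $A_n$ lies in the finitely generated module of polynomials of degree at most $n$ with coefficients in $c^{-1}D$, and is finitely presented, as $D$ is Noetherian. All Hom's below are over $D$ or the indicated localization.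

**Step 1: stable images.** For $k\ge n$ let $I_k$ be the image of the restriction map $\operatorname{Hom}(A_k,D)\to\operatorname{Hom}(A_n,D)$. We claim that the decreasing sequence $I_k$ becomes constant. Since the $A_k$ are finitely presented, $\operatorname{Hom}$ here commutes with localization. So $(I_k)_{\mathfrak p}$ is the image of $\operatorname{Hom}((A_k)_{\mathfrak p},D_{\mathfrak p})\to\operatorname{Hom}((A_n)_{\mathfrak p},D_{\mathfrak p})$.

*Primes with $c\notin\mathfrak p$.* Then $L_i\in D_{\mathfrak p}[X]$. Evaluation at $x_0,\dots,x_n$ maps $(A_n)_{\mathfrak p}$ to $D_{\mathfrak p}^{n+1}$. It is injective because degrees are at most $n$, and surjective because the $L_i$ are in $(A_n)_{\mathfrak p}$. Evaluation is defined on all of $A_{\mathfrak p}$, so it gives a retraction $A_{\mathfrak p}\to(A_n)_{\mathfrak p}$. Thus $(A_n)_{\mathfrak p}$ is a summand of $A_{\mathfrak p}$, hence of every $(A_k)_{\mathfrak p}$, and $(I_k)_{\mathfrak p}=\operatorname{Hom}(A_n,D)_{\mathfrak p}$ for all $k\ge n$.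

*Primes with $c\in\mathfrak p$.* There are only finitely many, since $c\ne0$ and $D$ is one-dimensional Noetherian. For each of them (P) gives a finitely generated free summand $G_{\mathfrak p}$ of $A_{\mathfrak p}$ containing $(A_n)_{\mathfrak p}$. Let $k_{\mathfrak p}$ bound the degrees in $G_{\mathfrak p}$. If $k\ge\max(n,k_{\mathfrak p})$, then $G_{\mathfrak p}\subseteq(A_k)_{\mathfrak p}$ is a summand of $(A_k)_{\mathfrak p}$. So $\operatorname{Hom}((A_k)_{\mathfrak p},D_{\mathfrak p})\to\operatorname{Hom}(G_{\mathfrak p},D_{\mathfrak p})$ is surjective, and $(I_k)_{\mathfrak p}$ is the image of $\operatorname{Hom}(G_{\mathfrak p},D_{\mathfrak p})$, which does not depend on $k$.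

Let $k_0$ be the maximum of $n$ and these finitely many $k_{\mathfrak p}$. For $k\ge k_0$ we have $I_k\subseteq I_{k_0}$ with equal localizations at all maximal ideals, so $I_k=I_{k_0}$.

**Step 2: interleaving with free modules.** We replace the $A_n$ by free modules. By Lazard's theorem, a map from a finitely presented module to a flat module factors through a finitely generated free module. So $A_n\hookrightarrow A$ factors as $A_n\to F\to A$ with $F$ finitely generated free, and the image of $F$ lies in some $A_{n'}$, where we may take $n'>n$. Iterating, we obtain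
$$A_{n_1}\to F_1\to A_{n_2}\to F_2\to A_{n_3}\to\cdots$$
with $n_i\to\infty$, each $F_i$ finitely generated free, and the composites $A_{n_i}\to A_{n_{i+1}}$ equal to the inclusions. Hence $A=\varinjlim A_{n_i}=\varinjlim F_i$.

**Step 3: the Mittag-Leffler condition.** Recall that a tower $\cdots\to M_2\to M_1$ is Mittag-Leffler if for each $i$ the images of $M_j\to M_i$ are constant for large $j$, and that then $\varprojlim^1M_i=0$. Step 1, applied to $n=n_i$, says that the tower $\operatorname{Hom}(A_{n_i},D)$ is Mittag-Leffler. We show the same for $\operatorname{Hom}(F_i,D)$. Fix $i$, and let $S$ be the stable image in $\operatorname{Hom}(A_{n_{i+1}},D)$. For $j>i$ the maps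
$$\operatorname{Hom}(A_{n_{j+1}},D)\to\operatorname{Hom}(F_j,D)\to\operatorname{Hom}(A_{n_j},D)\to\operatorname{Hom}(A_{n_{i+1}},D)$$
show that the image of $\operatorname{Hom}(F_j,D)$ in $\operatorname{Hom}(A_{n_{i+1}},D)$ lies between the images of $\operatorname{Hom}(A_{n_{j+1}},D)$ and $\operatorname{Hom}(A_{n_j},D)$. For large $j$ both of these are $S$. So for large $j$ the image of $\operatorname{Hom}(F_j,D)$ in $\operatorname{Hom}(F_i,D)$ is the image of $S$, independent of $j$.

Now let $Q$ be any $D$-module. As $F_i$ is finitely generated free, $\operatorname{Hom}(F_i,Q)=\operatorname{Hom}(F_i,D)\otimes Q$, naturally. If two maps $M\to P$ and $M'\to P$ have the same image $E$, then after tensoring with $Q$ both have as image the image of $E\otimes Q\to P\otimes Q$, because $M\otimes Q\to E\otimes Q$ and $M'\otimes Q\to E\otimes Q$ are surjective. So the tower $\operatorname{Hom}(F_i,Q)$ is Mittag-Leffler for every $Q$.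

**Step 4: $A$ is projective.** Let $0\to Q'\to Q\to Q''\to0$ be exact. Since the $F_i$ are free, the sequences
$$0\to\operatorname{Hom}(F_i,Q')\to\operatorname{Hom}(F_i,Q)\to\operatorname{Hom}(F_i,Q'')\to0$$
are exact. By Step 3, $\varprojlim^1\operatorname{Hom}(F_i,Q')=0$, so the map on inverse limits $\varprojlim\operatorname{Hom}(F_i,Q)\to\varprojlim\operatorname{Hom}(F_i,Q'')$ is surjective. As $A=\varinjlim F_i$, this is the map $\operatorname{Hom}(A,Q)\to\operatorname{Hom}(A,Q'')$. Thus $A$ is projective.

**Step 5: $A$ is free.** The module $A$ has infinite rank, since $A\otimes_DK=K[X]$, so it is not finitely generated. By Bass (*Big projective modules are free*, Illinois J. Math. 7 (1963), Cor. 4.5), a projective module that is not finitely generated over a commutative Noetherian ring without nontrivial idempotents is free. The domain $D$ is such a ring, so $A$ is free. $\blacksquare$
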